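# A Floer simple knot with $[K]^\perp\subset\langle[K]\rangle$ whose complement does not fiber

## 1. A knot in a lens space of order eight

Let $F=S^1\times[-1,1]$ be an annulus and let $\rho(\zeta,s)=(\bar\zeta,-s)$. Both factors are reversed, so $\rho$ preserves orientation. Let $N$ be its mapping torus, a compact orientable 3-manifold which fibers over the circle with fiber $F$.

**Fundamental group and homology.** Take the fixed point $(1,0)$ of $\rho$ as base point. Let $z$ be the core circle of $F$, and let $x$ be the closed flow line of the suspension flow through $(1,0)$. Since $\rho$ reverses the core,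
$$\pi_1(N)=\langle x,z\mid xzx^{-1}=z^{-1}\rangle,\qquad H_1(N)=\mathbb Z\langle x\rangle\oplus(\mathbb Z/2)\langle z\rangle ,$$
and the torsion subgroup is $T=\langle z\rangle$.

**The boundary.** The two boundary circles of $F$ are exchanged by $\rho$, and $\rho^2=\mathrm{id}$. So $\partial N$ is one torus, with basis $l=S^1\times\{1\}$ and $h$, the flow line through $(1,1)$, which closes up after two returns. In $H_1(N)$ we have $l\mapsto z$. Shrinking the coordinate $s$ to $0$, which commutes with $\rho$, moves $h$ to twice the flow line through $(1,0)$, so $h\mapsto 2x$. Notice that the torsion of $H_1(N)$ comes from the boundary.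

**Fillings.** The arcs $\{\pm i\}\times[-1,1]$ are exchanged by $\rho$, so their suspension is one annulus $B\subset N$ whose two boundary circles are parallel to $h$. It cuts $N$ into the suspensions $V_+,V_-$ of the discs $\{\operatorname{Re}\zeta\ge0\}$ and $\{\operatorname{Re}\zeta\le 0\}$. On each disc $\rho$ is a rotation by $\pi$. So $V_\pm$ are solid tori, and $h$ winds twice around each.

* Fill $\partial N$ along $h$. Both circles of $\partial B$ bound discs in the new solid torus, so $B$ becomes a sphere. Each side of it is $V_\pm$ with a 2-handle attached along a curve that winds twice, that is, a punctured lens space of order $2$. So $N(h)$ is a connected sum of two lens spaces of order $2$.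
* Fill along $l+kh$ with $k\ge1$. This slope meets $h$ once, so the filling solid torus $W$ meets $V_+$ in an annulus that winds once around $W$. Hence $V_+\cup W$ is again a solid torus, and $N(l+kh)$ is a union of two solid tori. It is a lens space of order $|H_1(N)/\langle z+2kx\rangle|=4k$.

**The knot.** Take $\nu=l+2h$, $Y=N(\nu)$, and let $K\subset Y$ be the core of the filling solid torus. Then $Y$ is a lens space, and $z=-4x$ in $H_1(Y)$, so $H_1(Y)=\mathbb Z/8$, generated by $x$. The class $[K]$ generates the image of $H_1(\partial N)$, which is $\langle z,2x\rangle=\langle 2x\rangle$. So $[K]=\pm2x$ has order $4$. The linking form of $Y$ is nondegenerate, so it is $\mathrm{lk}(ix,jx)=c\,ij/8$ with $c$ odd. The classes $ix$ with $\mathrm{lk}(ix,[K])=0$ are those with $2i\equiv0 \bmod 8$, so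
$$[K]^\perp=\{0,4x\}\subset\{0,2x,4x,6x\}=\langle[K]\rangle .$$
The complement $N$ is irreducible: its universal cover $\mathbb R\times[-1,1]\times\mathbb R$ is irreducible by Alexander's theorem, and a manifold with irreducible universal cover is irreducible.

So here is a knot in a lens space, with irreducible complement, with $[K]^\perp\subset\langle[K]\rangle$, and fibered. We shall see in Section 14 that its knot Floer homology is as small as it can be. We built the fibration in by hand. Would these other properties have forced it?

One more number for later. In the infinite cyclic cover $F\times\mathbb R$ the generator $t$ of the deck group acts on $H_1=\mathbb Z\langle z\rangle$ by $-1$, so with $\Lambda=\mathbb Z[t^{\pm1}]$ this homology is $\Lambda/(1+t)$. Both extreme coefficients of $1+t$ are $1$.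

## 2. L-spaces, Floer simple knots, and the conjecture

Throughout, $Y$ is a closed oriented rational homology sphere, $K\subset Y$ is a knot, and $M=Y\setminus\nu^\circ(K)$ is its exterior. If $N$ is a manifold with torus boundary and $\nu$ a slope, $N(\nu)$ is the Dehn filling.

**Definition (L-space).** One always has $\operatorname{rk}\widehat{HF}(Y)\ge|H_1(Y)|$, with a contribution of at least $1$ from each $\mathrm{Spin}^c$ structure. $Y$ is an *L-space* if equality holds.

The sphere $S^3$ and lens spaces are L-spaces; $S^1\times S^2$ is not counted as a lens space. Connected sums and orientation reversals of L-spaces are L-spaces. So all the fillings $N(h)$, $N(l+kh)$ of Section 1 are L-spaces.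

**Definition (Floer simple).** $K\subset Y$ is *Floer simple* if $\operatorname{rk}\widehat{HFK}(Y,K)=|H_1(Y)|$.

Since $|H_1(Y)|\le\operatorname{rk}\widehat{HF}(Y)\le\operatorname{rk}\widehat{HFK}(Y,K)$, this is the smallest possible rank. For example, the unknot $K$ in a ball in an L-space $Y$ has $\widehat{HFK}(Y,K)\cong\widehat{HF}(Y)$, so it is Floer simple. But its exterior is $Y\#(S^1\times D^2)$, which is reducible unless $Y=S^3$, and $[K]^\perp=H_1(Y)$ lies in $\langle[K]\rangle=0$ only if $H_1(Y)=0$.

**Definition (linking form, $[K]^\perp$).** If $a,a'\in H_1(Y)$ and $ma=\partial c$ for a 2-chain $c$, then $\mathrm{lk}(a,a')=\frac1m\,c\cdot a'\in\mathbb Q/\mathbb Z$. This form is nondegenerate. Put $[K]^\perp=\{a\in H_1(Y):\mathrm{lk}(a,[K])=0\}$, and let $\langle[K]\rangle$ be the subgroup generated by $[K]$.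

**Definition (fibered).** $K$ is *fibered* if $M$ admits a fibration over $S^1$, so that the fibers are rational Seifert surfaces for $K$.

In Section 1, $\partial F$ is $2l$, and $l$ wraps $\pm(l\cdot\nu)=\pm2$ times around $K$. So $F$ is a rational Seifert surface with boundary wrapping $4=\operatorname{ord}[K]$ times around $K$.

The following conjecture comes from Yi Ni, Faramarz Vafaee, "Null surgery on knots in L-spaces", arXiv:1608.07050 (2016).

**Conjecture.** Let $Y$ be an L-space, and let $K\subset Y$ be a Floer simple knot with irreducible complement. If $[K]^\perp\subset\langle[K]\rangle$, then $K$ is fibered.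

It is false. Fix $n\ge2$ and put
$$e=n^2-n+1,\qquad g=n^2+1=n+e,\qquad I=ne-1=(n-1)g .$$

**Theorem.** For every $n\ge2$ there is a compact oriented irreducible $3$-manifold $M_n$ with torus boundary, with a basis $\mu,\lambda$ of $H_1(\partial M_n)$, such that for all coprime integers $a,b\ge1$ the filling $Y=M_n(-a\mu+b\lambda)$ and the core $K\subset Y$ of the filling solid torus satisfy:

1. $Y$ is an L-space, $|H_1(Y)|=g^2((n-1)a+b)$, and $K$ is Floer simple;
2. $[K]$ has order $g((n-1)a+b)$, $|[K]^\perp|=g$, and $[K]^\perp\subset\langle[K]\rangle$;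
3. $Y\setminus\nu^\circ(K)=M_n$ is irreducible and does not fiber over $S^1$ in any way.

Each such pair $(Y,K)$ is a counterexample to the conjecture. Nothing beyond this theorem is claimed.

**Coefficients.** We compute over $\mathbb F=\mathbb F_2$, and from now on "L-space" means $\dim_{\mathbb F}\widehat{HF}(Y)=|H_1(Y)|$. This implies the statement over $\mathbb Z$, because $|H_1(Y)|\le\operatorname{rk}_{\mathbb Z}\widehat{HF}(Y)\le\dim_{\mathbb F}\widehat{HF}(Y)$. In the same way, $\dim_{\mathbb F}\widehat{HFK}(Y,K)=|H_1(Y)|$ implies Floer simplicity over $\mathbb Z$, because $|H_1(Y)|\le\operatorname{rk}_{\mathbb Z}\widehat{HF}(Y)\le\operatorname{rk}_{\mathbb Z}\widehat{HFK}(Y,K)\le\dim_{\mathbb F}\widehat{HFK}(Y,K)$.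

## 3. The condition $[K]^\perp\subset\langle[K]\rangle$ read in the complement

The condition seems to involve $Y$, but it can be seen in $M$ alone.

**Lemma 1.** Let $T=\operatorname{Tors}H_1(M)$. Then $T$ injects into $H_1(Y)$ with image $[K]^\perp$. Consequently $[K]^\perp\subset\langle[K]\rangle$ if and only if every torsion class of $H_1(M)$ comes from $H_1(\partial M)$.

*Proof.* Let $\nu$ be the meridian of $K$, so $H_1(Y)=H_1(M)/\langle\nu\rangle$ is finite. Since $\partial M$ is a torus, $b_1(M)\ge1$. Hence $b_1(M)=1$ and $\nu$ has infinite order. Then $T\cap\langle\nu\rangle=0$, so $T$ injects.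

If $c\in T$ and $mc=0$ in $H_1(M)$, then $mc$ bounds a 2-chain in $M$, disjoint from $K$. So $\mathrm{lk}(c,[K])=0$, which shows that the image of $T$ lies in $[K]^\perp$.

Now compare orders. By nondegeneracy the homomorphism $\mathrm{lk}(\cdot,[K])$ has order $\operatorname{ord}[K]$. Its image is a finite subgroup of $\mathbb Q/\mathbb Z$, hence cyclic, and its order is that of the homomorphism. So $|[K]^\perp|=|H_1(Y)|/\operatorname{ord}[K]=|H_1(Y)/\langle[K]\rangle|$. The image of $H_1(\partial M)$ in $H_1(Y)$ is $\langle[K]\rangle$, because $H_1(\partial M)$ surjects onto $H_1$ of the solid torus, which is generated by $K$. The image of $H_1(\partial M)$ in $H_1(M)$ contains $\nu$. So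
$$H_1(Y)/\langle[K]\rangle\cong H_1(M)/\operatorname{im}H_1(\partial M)\cong H_1(M,\partial M)\cong H^2(M).$$
As $\chi(M)=\frac12\chi(\partial M)=0$ and $b_1(M)=1$, we get $b_2(M)=0$, so $H^2(M)\cong\operatorname{Ext}(H_1(M),\mathbb Z)\cong T$. Hence $|[K]^\perp|=|T|$, and the image of $T$ is all of $[K]^\perp$.

Finally, $\langle[K]\rangle=\operatorname{im}H_1(\partial M)/\langle\nu\rangle$, so the image of $T$ lies in it if and only if $T\subset\operatorname{im}H_1(\partial M)$. $\square$

In Section 1, $T=\langle z\rangle$ and $z$ is the image of $l$. The homological condition therefore holds for every filling of $N$ that is a rational homology sphere.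

## 4. Complements with two exceptional fibers always fiber

Where should one look for a counterexample? The fillings must be understood well enough to be recognized as L-spaces. So the first candidates are complements that generalize $N$: Seifert fibered manifolds over a disc with two exceptional fibers.

**Definition (Seifert notation).** Let $P$ be a pair of pants, $h$ the fiber of $P\times S^1$, and $\sigma_1,\sigma_2,\sigma_3$ the boundary classes of a section, with $\sum\sigma_i=0$. The closed manifold $S^2\big(\frac{\beta_1}{\alpha_1},\frac{\beta_2}{\alpha_2},\frac{\beta_3}{\alpha_3}\big)$ is $P\times S^1$ filled along $\alpha_i\sigma_i+\beta_ih$, where $\alpha_i\ge1$ and $\gcd(\alpha_i,\beta_i)=1$.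

**Proposition 2.** Let $N$ be $P\times S^1$ filled along $\alpha_i\sigma_i+\beta_ih$ on the first two boundary components, $\alpha_i\ge1$. Then $N$ fibers over $S^1$.

*Proof.* The classes $\sigma_1,\sigma_2,h$ generate $H_1(N)$, and rationally $\sigma_i=-\frac{\beta_i}{\alpha_i}h$ for $i=1,2$. So $h$ spans $H_1(N;\mathbb Q)$. Since $b_1(N)\ge1$, the class $h$ has infinite order and $b_1(N)=1$. Let $\phi\colon H_1(N)\to\mathbb Z$ be surjective; then $\phi(h)\ne0$.

The circle acts on $P\times S^1$ by rotating fibers. On each filled torus this is translation along $h$, and it extends linearly over the solid torus, without fixed points because $\alpha_i\neq 0$ means that $h$ is not a multiple of the meridian. Let $\psi_s$, $s\in\mathbb R/\mathbb Z$, be the action and $X$ its vector field. Choose a closed 1-form $\omega$ with periods $\phi$, and average: $\bar\omega=\int_0^1\psi_s^*\omega\,ds$. Each $\psi_s$ is isotopic to the identity, so $\bar\omega$ has the same periods. It is invariant and closed, so $d(\bar\omega(X))=L_X\bar\omega=0$ and $\bar\omega(X)$ is constant. Integrating over a regular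 orbit, which has class $h$, we see that the constant is $\phi(h)\ne0$.

Thus $\bar\omega$ has integral periods and no zeros, and it is $df$ for a submersion $f\colon N\to\mathbb R/\mathbb Z$. As $X$ is tangent to $\partial N$, also $f|_{\partial N}$ is a submersion. Since $N$ is compact, $f$ is a fibration by Ehresmann's theorem. $\square$

This is where the first attempt stops: the fiber $h$ cannot be torsion in $N$, and then the Seifert flow is transverse to a fibration, whatever the slope and the Floer homology are. We need a complement without such a flow, but with fillings that are still recognizable.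

## 5. A polynomial that forbids fibrations, and a division of labor

How can one see that a manifold does not fiber?

**Lemma 3.** Let $M$ be compact, orientable, connected, with $H_1(M)/\mathrm{Tors}\cong\mathbb Z$, let $\phi\colon H_1(M)\to\mathbb Z$ be the projection, and let $\widetilde M$ be the infinite cyclic cover given by $\phi$. Suppose $H_1(\widetilde M)\cong\Lambda/(f)$ with $f=c_0+c_1t+\dots+c_dt^d$ and $c_0c_d\ne0$. If some prime $\ell$ divides $c_0$ or $c_d$ but not all coefficients, then $M$ does not fiber over $S^1$ in any way.

*Proof.* Suppose $M$ fibers. After factoring the projection through a covering of $S^1$ we may assume that the fiber $F$ is connected. Then the class of the projection in $H^1(M)=\mathbb Z\phi$ is primitive, so it is $\pm\phi$, and $\widetilde M\cong F\times\mathbb R$ with $F$ compact. So $G=\Lambda/(f)\cong H_1(F)$ is a finitely generated abelian group, and therefore $\dim_{\mathbb F_\ell}G\otimes\mathbb F_\ell\ge\dim_{\mathbb Q}G\otimes\mathbb Q$. But $\dim_{\mathbb Q}G\otimes\mathbb Q=d$, while $f$ mod $\ell$ is nonzero and has lost its lowest or highest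 term, so $\dim_{\mathbb F_\ell}G\otimes\mathbb F_\ell\le d-1$. This is a contradiction. $\square$

For $N$ we have $f=1+t$, and no prime qualifies, as it must be.

We can now say what to construct. We look for one manifold $M$ that satisfies three separate requirements. First, some boundary class generates the torsion of $H_1(M)$; by Lemma 1 this gives the homological condition for all fillings. Second, $H_1(\widetilde M)=\Lambda/(f)$ with a bad extreme coefficient; by Lemma 3 this prevents fibering. Third, $M$ has two L-space fillings along slopes at distance one, with orders of $H_1$ that add. We shall prove that then a whole cone of slopes gives L-spaces, and that the cores of the fillings inside the cone are Floer simple (Sections 10 and 14). So no knot Floer complex has to be computed. It is enough to recognize two closed manifolds.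

## 6. A ring of six circles

Let $\Pi=\{z=0\}\subset\mathbb R^3\subset S^3$, and let $D_u,D_b,D_v\subset\Pi$ be disjoint small round discs centered at the vertices of an equilateral triangle with center $O$, at angles $0^\circ,120^\circ,240^\circ$ seen from $O$, counterclockwise (ccw) from above. Let $u,b,v$ be the boundary circles, oriented ccw. Fix a small angle $\delta>0$ and let $e_1,e_2,e_3\subset\Pi$ be segments in disjoint angular sectors:

* $e_1$ goes from the interior of $D_u$ (angle $\delta$) to the interior of $D_b$ (angle $120^\circ-\delta$);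
* $e_2$ goes from $D_b$ (angle $120^\circ+\delta$) to $D_v$ (angle $240^\circ-\delta$);
* $e_3$ goes from $D_v$ (angle $240^\circ+\delta$) to $D_u$ (angle $360^\circ-\delta$).

Each $e_i$ crosses the two relevant circles once and misses the third disc. Let $E_i=e_i\times[-\varepsilon,\varepsilon]$, a vertical disc, and
$$A=\partial E_1,\qquad C=\partial E_2,\qquad K_0=\partial E_3 .$$
Orient $A$ upward at $D_u$ and downward at $D_b$; $C$ upward at $D_b$ and downward at $D_v$; $K_0$ upward at $D_v$ and downward at $D_u$. The six circles form a closed ring $u,A,b,C,v,K_0$, alternately horizontal and vertical.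

A surgery coefficient $x/y$ means the slope $x\cdot(\text{meridian})+y\cdot(\text{Seifert longitude})$.

**Definition of $M_n$.** $M_n$ is the exterior of $K_0$ in the surgery with coefficients
$$u:-\tfrac1n,\quad A:-\tfrac1e,\quad b:+\tfrac1n,\quad C:-\tfrac1n,\quad v:-\tfrac1e .$$
$(\mu,\lambda)$ is the meridian and $S^3$-longitude of $K_0$, and $M_n(r)$ is the filling with coefficient $r$ on $K_0$.

For $n=2$ the coefficients are $-\frac12,-\frac13,\frac12,-\frac12,-\frac13$.

## 7. The fundamental group of $M_n$

Loops compose left to right; the base point is $O$.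

**Step 1: the half spaces.** We need generators. The upper half space minus the three upper arcs of $A,C,K_0$ has free fundamental group on $\alpha_+,\gamma_+,\kappa_+$, the small ccw loops around the *upward* points of $A,C,K_0$, joined to $O$ by straight rays and pushed up. Slide such a loop along its arc, inside the angular sector of the arc, which contains no other arc. At the downward point it arrives as a clockwise loop. So the ccw loop, with straight tail, around the downward point of the same component is the inverse. The same holds below $\Pi$ with $\alpha_-,\gamma_-,\kappa_-$.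

**Step 2: loops around the discs.** We need the loops that both half spaces share. In ccw order from $O$ the six punctures of $\Pi$ are: $K_0$ (downward), $A$ (upward) in $D_u$; $A$ (downward), $C$ (upward) in $D_b$; $C$ (downward), $K_0$ (upward) in $D_v$. A ccw loop enclosing two consecutive punctures leaves $O$ on the clockwise side of both and returns on the other side. So it is the product of their ccw loops in ccw order. Hence the ccw loops around $D_u,D_b,D_v$ in $Q=(\Pi\cup\infty)\setminus(D_u\cup D_b\cup D_v)$, pushed to the $\pm$ side, are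
$$\kappa_\pm^{-1}\alpha_\pm,\qquad\alpha_\pm^{-1}\gamma_\pm,\qquad\gamma_\pm^{-1}\kappa_\pm .$$

**Step 3: the link group.** Now we glue. For $x=u,b,v$ let $t_x$ be the loop from $O$ above $\Pi$, down through $D_x$ near the point of $\partial D_x$ facing $O$, and back below $\Pi$ to $O$. The link complement is the union of the two half-space pieces along the interior of $Q$ and the three twice-punctured open discs. Apply van Kampen with $Q$ as the tree edge. A loop in $D_x$ around a puncture, seen from above, equals the same loop seen from below, conjugated by $t_x$. A loop in $Q$ pushed up equals the same loop pushed down, and two of the three loops of Step 2 generate $\pi_1(Q)$. So the generators are $\alpha_\pm,\gamma_\pm,\kappa_\pm,t_u,t_b,t_v$ and the relations are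
$$\alpha_+=t_u\alpha_-t_u^{-1}=t_b\alpha_-t_b^{-1},\quad\gamma_+=t_b\gamma_-t_b^{-1}=t_v\gamma_-t_v^{-1},\quad\kappa_+=t_v\kappa_-t_v^{-1}=t_u\kappa_-t_u^{-1},$$
$$\kappa_+^{-1}\alpha_+=\kappa_-^{-1}\alpha_-,\qquad\alpha_+^{-1}\gamma_+=\alpha_-^{-1}\gamma_- .$$

**Step 4: peripheral pairs.** We need meridians and longitudes in order to fill. Write $\alpha,\gamma,\kappa$ for $\alpha_-,\gamma_-,\kappa_-$, and $\mu_x=t_x^{-1}$. The loop $\mu_x$ crosses $D_x$ upward, so it is the positive meridian of $x$ at the point facing $O$. The Seifert longitude of $u,b,v$ is the planar parallel in $Q$, computed in Step 2. For $A$, displace it horizontally toward $O$. The parallel bounds the displaced disc, so it is the Seifert longitude. It starts below, goes up through $D_u$, passes above, goes down through $D_b$ and returns below, so it is $t_u^{-1}t_b=\mu_u\mu_b^{-1}$. The cases $C$ and $K_0$ are identical. The (meridian, longitude) pairs are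
$$u:(\mu_u,\kappa^{-1}\alpha),\quad b:(\mu_b,\alpha^{-1}\gamma),\quad v:(\mu_v,\gamma^{-1}\kappa),$$
$$A:(\alpha,\mu_u\mu_b^{-1}),\quad C:(\gamma,\mu_b\mu_v^{-1}),\quad K_0:(\kappa,\mu_v\mu_u^{-1}).$$

**Step 5: filling.** We impose the five surgery relations and eliminate generators. Put $p=\kappa^{-1}\alpha$, $q=\alpha^{-1}\gamma$, $s=\gamma^{-1}\kappa$; then $pqs=1$. A coefficient $-1/m$ says meridian $=$ longitude$^m$; a coefficient $+1/m$ says meridian $=$ longitude$^{-m}$. So
$$\mu_u=p^n,\quad\mu_b=q^{-n},\quad\mu_v=s^e=(pq)^{-e},\quad\alpha=(\mu_u\mu_b^{-1})^e=(p^nq^n)^e,\quad\gamma=(\mu_b\mu_v^{-1})^n=(q^{-n}(pq)^e)^n .$$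
Hence the group is generated by $p,q$, with $\kappa=\alpha p^{-1}$, and $\alpha q=\gamma$ holds.

**Step 6: no further relations.** We check that $\alpha q=\gamma$ implies everything. In $\langle p,q\mid\alpha q=\gamma\rangle$, where $\alpha,\gamma,\mu_x$ denote the words above, put $t_x=\mu_x^{-1}$ and $\kappa=\alpha p^{-1}$. The filling relations hold by definition, and so do $\kappa^{-1}\alpha=p$, $\alpha^{-1}\gamma=q$. For the link relations:

* $\alpha$ is a power of $\mu_u\mu_b^{-1}=t_u^{-1}t_b$, so it commutes with it, and $t_u\alpha t_u^{-1}=t_b\alpha t_b^{-1}$; call this $\alpha_+$. Similarly $\gamma$ is a power of $t_b^{-1}t_v$, and $\gamma_+:=t_b\gamma t_b^{-1}=t_v\gamma t_v^{-1}$.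
* Set $\kappa_+:=t_u\kappa t_u^{-1}$. Since $t_u=p^{-n}$ and $t_b=q^n$, we have $\kappa_+^{-1}\alpha_+=t_upt_u^{-1}=p$ and $\alpha_+^{-1}\gamma_+=t_bqt_b^{-1}=q$. Hence $\gamma_+^{-1}\kappa_+=(pq)^{-1}=s$.
* Finally $\gamma^{-1}\kappa=(\alpha q)^{-1}\alpha p^{-1}=s$, and $t_v$ is a power of $s$. So $t_v\kappa t_v^{-1}=t_v\gamma t_v^{-1}\cdot t_vst_v^{-1}=\gamma_+s=\kappa_+$.

Therefore
$$\pi_1(M_n)=\langle p,q\mid(p^nq^n)^e\,q=(q^{-n}(pq)^e)^n\rangle,\qquad\mu=(p^nq^n)^ep^{-1},\quad\lambda=(pq)^{-e}p^{-n}. \tag{1}$$

A sanity check: put $n=e=1$ in the presentation. The relation $pq^2=q^{-1}pq$ becomes $qpq=p$, that is, $pqp^{-1}=q^{-1}$, which is the group of Section 1. The case $n=1$ is not part of the Theorem, but the family grows out of that group.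

## 8. Homology and the torsion longitude

Abelianizing the relation in (1) gives $ne\,p+(ne+1)q=ne\,p+(ne-n^2)q$, that is, $(n^2+1)q=0$. So
$$H:=H_1(M_n)=\mathbb Z\langle p\rangle\oplus(\mathbb Z/g)\langle q\rangle,\qquad T:=\operatorname{Tors}H=\langle q\rangle .$$
Let $\phi\colon H\to\mathbb Z$ be given by $\phi(p)=1$, $\phi(q)=0$. From (1), $\mu=(ne-1)p+ne\,q$ and $\lambda=-(e+n)p-e\,q$. Since $ne=(n-1)g+1$ and $-e=n-g$,
$$\mu=(n-1)g\,p+q,\qquad\lambda=-g\,p+n\,q. \tag{2}$$
The class $l=\mu+(n-1)\lambda\in H_1(\partial M_n)$ is primitive, and the multiples of $p$ cancel. It maps to $(1+n(n-1))q=e\,q=-n\,q$, because $e\equiv-n$ mod $g$. As $\gcd(n,n^2+1)=1$, this generates $T$: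
$$T=\langle l\rangle. \tag{3}$$

If $\phi(\nu)\ne0$, then $T$ injects into $H/\langle\nu\rangle$ with quotient $\mathbb Z/\phi(\nu)$, so $|H_1(M_n(\nu))|=|T|\,|\phi(\nu)|$. Since $\phi(-a\mu+b\lambda)=-g((n-1)a+b)$, we get for coprime $a,b\ge0$
$$|H_1(M_n(-a\mu+b\lambda))|=g^2\big((n-1)a+b\big). \tag{4}$$

**Part 2 of the Theorem.** Let $a,b\ge1$ be coprime, $\nu=-a\mu+b\lambda$, $Y=M_n(\nu)$, $K$ the core. By (4), $Y$ is a rational homology sphere. By (3), $T$ comes from the boundary, so Lemma 1 gives $[K]^\perp=\langle l\rangle\subset\langle[K]\rangle$ and $|[K]^\perp|=|T|=g$. Then $\operatorname{ord}[K]=|H_1(Y)|/|[K]^\perp|=g((n-1)a+b)$.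

The orders can be confirmed directly. By (2) and (3) the image of $H_1(\partial M_n)$ in $H$ contains $q$, hence also $gp$, and equals $\langle gp,q\rangle$. So $H_1(Y)/\langle[K]\rangle\cong H/\langle gp,q\rangle\cong\mathbb Z/g$.

## 9. $M_n$ does not fiber

We compute $H_1(\widetilde M)$ for the infinite cyclic cover given by $\phi$ and apply Lemma 3. This homology depends only on $\pi_1(M_n)$ and $\phi$, so we may use the presentation complex of (1) and Fox calculus with $p\mapsto t$, $q\mapsto1$. The cover of this complex has chain complex $\Lambda\to\Lambda^2\to\Lambda$ with $\partial_1=(t-1,0)$. From $\partial_1\partial_2=0$ we get $\partial r/\partial p=0$; moreover $\ker\partial_1=0\oplus\Lambda$. So $H_1(\widetilde M)\cong\Lambda/(f)$, where $f$ is $\partial r/\partial q$ up to a unit, that is, the difference of the $q$-derivatives of the two sides.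

*Left side*, $(p^nq^n)^eq$. In the $j$-th block, $j=1,\dots,e$, the $n$ letters $q$ come after a prefix with image $t^{nj}$; the last $q$ comes after $t^{ne}$. So the derivative is $n\sum_{j=1}^et^{nj}+t^{ne}$.

*Right side*, $(q^{-n}(pq)^e)^n$. The block with prefix $t^{ej}$, $j=0,\dots,n-1$, contributes $t^{ej}(-n+t+t^2+\dots+t^e)$, since each $q^{-1}$ contributes $-1$. The total is $-n\sum_{j=0}^{n-1}t^{ej}+\sum_{i=1}^{ne}t^i$.

Hence
$$f=n\sum_{j=1}^et^{nj}+t^{ne}+n\sum_{j=0}^{n-1}t^{ej}-\sum_{i=1}^{ne}t^i. \tag{5}$$
For $n=2$: $f=2-t+t^2+t^3+t^4-t^5+2t^6$. As a check, $f(1)=ne+1+n^2-ne=g=|T|$, as it should be, since $\Lambda/(f,t-1)\cong T$.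

The constant term is $n$. The coefficient of $t^{ne}$, the top power, is $n+1-1=n$. The coefficient of $t$ is $-1$, because $n\ge2$ and $e\ge3$ keep the other sums away from degree one. So any prime $\ell\mid n$ divides both extreme coefficients but not all coefficients. By Lemma 3, $M_n$ does not fiber over $S^1$ in any way. $\square$

For $n=1$, formula (5) gives $1+t$, the harmless polynomial of Section 1.

## 10. Additive orders and L-space fillings

**Lemma 4.** Let $N$ be compact oriented with torus boundary and $b_1(N)=1$. Let $\alpha\cdot\beta=\pm1$ in $H_1(\partial N)$, with $N(\alpha),N(\beta)$ L-spaces and $|H_1(N(x\alpha+y\beta))|=x|H_1(N(\alpha))|+y|H_1(N(\beta))|$ for all coprime $x,y\ge0$. Then all $N(x\alpha+y\beta)$ ($x,y\ge0$ coprime) are L-spaces.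

*Proof.* We argue by induction on $x+y$. The cases $(1,0)$, $(0,1)$ are hypotheses. A coprime pair with $x,y\ge1$ is a sum of two coprime nonnegative pairs of determinant $\pm1$ with smaller coordinate sums (Farey). Let $s_1,s_2$ be the two corresponding slopes and $s_3=s_1+s_2$. If $s_1\cdot s_2=\epsilon$, then $s_2\cdot(-s_3)=\epsilon$ and $(-s_3)\cdot s_1=\epsilon$. So, in one of the two cyclic orders, the three slopes form a surgery triad. The surgery exact triangle (Ozsváth–Szabó, Ann. of Math. 159 (2004), 1159–1245) gives
$$\dim\widehat{HF}(N(s_3))\le\dim\widehat{HF}(N(s_1))+\dim\widehat{HF}(N(s_2)).$$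
By induction the right side is $|H_1(N(s_1))|+|H_1(N(s_2))|$. By additivity of orders this equals $|H_1(N(s_3))|$, which is finite and is also a lower bound for the left side. $\square$

In Section 1, with $\alpha=h$ and $\beta=l+h$: $|H_1(N(xh+y(l+h)))|=|T|\cdot2(x+y)=4x+4y$, while $N(h)$ and $N(l+h)$ are L-spaces of order $4$. So the lemma applies.

**Lemma 5.** If $\frac{\beta_1}{\alpha_1}+\frac{\beta_2}{\alpha_2}>0$ and $\beta_3>0$, then $S^2\big(\frac{\beta_1}{\alpha_1},\frac{\beta_2}{\alpha_2},\frac{\beta_3}{\alpha_3}\big)$ is an L-space.

*Proof.* Let $N$ be the result of filling the first two boundary components; $b_1(N)=1$ by the proof of Proposition 2. Choose an arc in $P$ with both ends on the third boundary circle that separates the other two. The arc times $S^1$ is an annulus cutting $N$ into solid tori $V_1,V_2$, and $h$ winds $|h\cdot(\alpha_i\sigma_i+\beta_ih)|=\alpha_i$ times around $V_i$. Exactly as for $N(h)$ in Section 1, filling along $h$ caps the annulus off to a sphere. So $N(h)$ is a connected sum of two lens spaces (possibly $S^3$) of orders $\alpha_1,\alpha_2$. Filling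 along $\sigma_3$ turns $P\times S^1$ into annulus times $S^1$, so $N(\sigma_3)$ is a union of two solid tori.

From the generators $\sigma_i,h$ and the relations $\sum\sigma_i=0$, $\alpha_i\sigma_i+\beta_ih=0$ for $i=1,2$, and $x\sigma_3+yh=0$, a determinant gives
$$|H_1(N(x\sigma_3+yh))|=x(\alpha_1\beta_2+\alpha_2\beta_1)+y\,\alpha_1\alpha_2\qquad(x,y\ge0).$$
In particular $N(\sigma_3)$ has $|H_1|=\alpha_1\beta_2+\alpha_2\beta_1>0$, so it is a lens space (possibly $S^3$). Now $N(\sigma_3)$ and $N(h)$ are L-spaces and orders add. By Lemma 4, $N(\alpha_3\sigma_3+\beta_3h)$ is an L-space. $\square$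

We shall use three standard tools to recognize fillings.

**Seifert bookkeeping.** Let $w\subset S^3$ be an unknot and $c_1,\dots,c_k$ meridian circles of $w$ bounding disjoint discs that each meet $w$ once, oriented so that $\mathrm{lk}(c_i,w)=1$. The exterior of $w$ is $D^2\times S^1$ with the $c_i$ as fibers, $\partial D^2=\lambda_w$ and fiber $h=\mu_w$. A parallel fiber is unlinked from $c_i$, so $\lambda_{c_i}=h$. In the punctured $D^2$, $\lambda_w=\sum\mu_{c_i}$. So with $\sigma_i=\mu_{c_i}$ and $\sigma_w=-\lambda_w$ the classes $\sigma_1,\dots,\sigma_k,\sigma_w$ bound a section. Coefficient $x/y$ on $c_i$ is the slope $x\sigma_i+yh$, and coefficient $x/y$ on $w$ is the slope $xh-y\sigma_w$.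

**Rolfsen twist.** Twisting $m$ times along an unknot with coefficient $r$ changes $r$ to $1/(m+1/r)$ and every other coefficient $r_i$ to $r_i+m\,\mathrm{lk}^2$, and puts $m$ full twists into the strands through a spanning disc. If at most one strand passes through, the link type does not change. A component with coefficient $\infty$ is erased.

**Slam dunk.** If $c$ bounds a disc that meets the rest of the link in one point, of a component $d$ with integer coefficient $m$, and $c$ has coefficient $r$, then $c$ can be erased when $d$ is given the coefficient $m-\frac1r$.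

## 11. $M_n(\infty)$ has three exceptional fibers

Erase $K_0$. Only $A$ passes through $D_u$ and only $C$ through $D_v$, once each. Twist $n$ times along $u(-\frac1n)$ and $e$ times along $v(-\frac1e)$. Both get coefficient $\infty$ and disappear. The coefficient of $A$ becomes $-\frac1e+n=\frac Ie$, that of $C$ becomes $-\frac1n+e=\frac In$. What remains is $b(\frac1n)$ with two meridian circles $A(\frac Ie)$, $C(\frac In)$, bounding $E_1,E_2$. The slope on $b$ is $h-n\sigma_b$, or $n\sigma_b-h$ up to sign, so
$$M_n(\infty)=S^2\big(\tfrac eI,\tfrac{-1}n,\tfrac nI\big).$$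
Since $\frac eI-\frac1n=\frac{ne-I}{nI}=\frac1{nI}>0$ and $n>0$, Lemma 5 shows that $M_n(\infty)$ is an L-space. It has three exceptional fibers, of multiplicities $I,n,I\ge2$. Check: the order of $H_1$ is $I\cdot n\cdot I\big(\frac eI-\frac1n+\frac nI\big)=I(ne+n^2-I)=Ig=(n-1)g^2$, in agreement with (4).

## 12. $M_n(0)$ by one handle slide

Now $K_0$ has coefficient $0$ and the ring is closed. With all six circles present, two strands pass through each disc and no circle can be removed directly. A handle slide frees $K_0$ from one of its two neighbors.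

**Step 1: slam dunks.** We need integer coefficients on $u$ and $v$ in order to slide. Since $-\frac1n=0-\frac1n$ and $-\frac1e=0-\frac1e$, replace $u(-\frac1n)$ by $u(0)$ with a meridian circle $u'(n)$, and $v(-\frac1e)$ by $v(0)$ with a meridian circle $v'(e)$. Place $u',v'$ at the points of $u,v$ farthest from $O$, away from $e_1,e_2,e_3$.

**Step 2: handle slide.** This makes $K_0$ a meridian of $v$ alone. Let $v^+\subset\Pi$ be a circle concentric with $v$ and slightly larger. It is the $0$-framed parallel of $v$, in a tubular neighborhood thinner than the radius of $v'$. So the small disc bounded by $v'$ meets both $v$ and $v^+$ once. Let $\beta\subset\Pi$ be a thin strip around the part of $e_3$ between $u$ and $v^+$. It is disjoint from the rest of the link. In particular it misses $K_0$, because $K_0\cap\Pi=\partial e_3$ lies inside $D_u$ and $D_v$. Slide $u$ over $v$ along $\beta$. The new component is $w=\partial D_w$ with $D_w=D_u\cup\beta\cup D_{v^+}$, and its framing is $0+0+2\,\mathrm{lk}(u,v)=0$. All other components are unchanged.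

**Step 3: cancellation.** We remove $K_0$ and $v$. Now $e_3\subset\operatorname{int}D_w$, so $E_3\cap w=\emptyset$, and $E_3$ meets the rest of the link only in one point of $v$. So $K_0(0)$ is a meridian of $v(0)$, and a slam dunk gives $v$ the coefficient $0-\frac10=\infty$. Both are erased. What remains is $w(0)$; the circles $u'(n)$, $v'(e)$, bounding small discs that meet only $w$, once; $b(\frac1n)$; and $A(-\frac1e)$, $C(-\frac1n)$. Each of $E_1,E_2$ meets $w$ once and $b$ once and misses $u',v'$.

**Step 4: merging $A$ and $C$.** They have become parallel. Let $R\subset\Pi$ be the rectangle containing $O$ bounded by parts of $e_1$ and $e_2$, the arc of $w$ on the $O$-side (along $u$, the edge of $\beta$, and $v^+$), and the arc of $b$ on the $O$-side. The circles $u',v'$ sit on the other arc of $w$. Enlarge $R$ slightly into $D_w$ and $D_b$ and multiply by $[-\varepsilon,\varepsilon]$. The result is a product $[0,1]\times E$, $E$ a disc, with $\{0\}\times E=E_1$ and $\{1\}\times E=E_2$. It meets $w\cup b$ in $[0,1]\times\{2\text{ points}\}$ and no other component except $A=\{0\}\times\partial E$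 and $C=\{1\}\times\partial E$. Surgery with coefficients $-\frac1e$ on $A$ and $-\frac1n$ on $C$ amounts to inserting $e$, respectively $n$, full twists of the same sense into the strands crossing $E$. So $A,C$ can be replaced by the single circle $A'=\{\frac12\}\times\partial E$ with coefficient $-\frac1{e+n}=-\frac1g$.

**Step 5: removing $b$.** Only $A'$ passes through $D_b$, once. Twisting $-n$ times along $b(\frac1n)$ gives $b$ the coefficient $\infty$, and $A'$ gets $-\frac1g-n=-\frac{ng+1}g$. Now the disc of $A'$ meets only $w$, once.

**Step 6: reading off.** We have $w(0)$ with three meridian circles of coefficients $n$, $e$, $-\frac{ng+1}g$. The slope on $w$ is $\lambda_w=-\sigma_w$, which fills trivially, so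
$$M_n(0)=S^2\big(\tfrac1n,\tfrac{-g}{ng+1},\tfrac1e\big).$$
Since $\frac1n-\frac g{ng+1}=\frac1{n(ng+1)}>0$ and $1>0$, Lemma 5 shows that $M_n(0)$ is an L-space. Check: the order of $H_1$ is $(e+n)(ng+1)-gne=g(ng+1-ne)=g(n^2+1)=g^2$, in agreement with (4).

**The cone.** The slopes $-\mu$ and $\lambda$ have distance one, they give the L-spaces $M_n(\infty)$ and $M_n(0)$, and by (4) the orders add. Lemma 4 gives
$$M_n(-a\mu+b\lambda)\ \text{is an L-space for all coprime }a,b\ge0. \tag{6}$$

## 13. $M_n$ is irreducible

A nonseparating sphere in $M_n$ would be nonseparating in $M_n(\infty)$ and give $b_1(M_n(\infty))>0$, which is false. Suppose a separating sphere does not bound a ball. Then $M_n=M'\#Z$ with $Z\ne S^3$ closed, and $M_n(\infty)=M'(\infty)\#Z$. A Seifert rational homology sphere over $S^2$ with three exceptional fibers is irreducible, so $M'(\infty)=S^3$ and $Z\cong M_n(\infty)$. Then $H_1(Z)$, of order $(n-1)g^2$, is a direct summand of $H$. But $|T|=g<(n-1)g^2$, a contradiction. $\square$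

## 14. Cores inside a cone of L-space slopes are Floer simple

**Lemma 6.** Let $K$ be a knot in an L-space $Y$ with meridian $\nu$ and a framing $\eta$. If $Y_{\eta+k\nu}(K)$ is an L-space for all $k\in\mathbb Z$ with $|k|$ large, then $\dim\widehat{HFK}(Y,K)=|H_1(Y)|$.

**The complexes.** The reference is Ozsváth–Szabó, *Knot Floer homology and rational surgeries*, Algebr. Geom. Topol. 11 (2011). Let $M$ be the exterior of $K$. Relative $\mathrm{Spin}^c$ structures form a torsor over $H^2(Y,K)\cong H_1(M)$. For a relative structure $\xi$ the complex $C_\xi=CFK^\infty(Y,K,\xi)$ is generated over $\mathbb F$ by triples $[x,i,j]$ with $\xi(x)+(i-j)\nu=\xi$, where $x$ runs over a finite set. The differential does not increase $i$ or $j$, and $U[x,i,j]=[x,i-1,j-1]$. We write $C_\xi\{\dots\}$ for the subquotient spanned by the generators whose $(i,j)$ satisfies the condition. We use: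

* $C_\xi\{i\ge0\}$ and $C_\xi\{j\ge0\}$ compute $HF^+(Y)$ in certain $\mathrm{Spin}^c$ structures; $C_\xi\{i=0\}$ and $C_\xi\{j=0\}$ compute $\widehat{HF}(Y)$ in the same ones; and $\widehat{HFK}(Y,K,\xi)=H_*(C_\xi\{i=0,j=0\})$.
* The relative structures over a fixed $\mathfrak s\in\mathrm{Spin}^c(Y)$ form one orbit $\{\xi+k\nu\}$. Passing from $\xi$ to $\xi+k\nu$ shifts $j$ by $-k$: the generator $[x,i,j]$ of $C_\xi$ becomes $[x,i,j-k]$ in $C_{\xi+k\nu}$.

Put $A_\xi=C_\xi\{i\ge0\text{ or }j\ge0\}$, $B_\xi=C_\xi\{i\ge0\}$ and $\mathcal T^+=\mathbb F[U,U^{-1}]/U\mathbb F[U]$. Recall that $\operatorname{End}_{\mathbb F[U]}(\mathcal T^+)=\mathbb F[[U]]$. So a nonzero endomorphism is a unit times $U^r$, and it is surjective with kernel of dimension $r$. If $\dim\widehat{HF}(Y,\mathfrak s)=1$, then $HF^+(Y,\mathfrak s)\cong\mathcal T^+$, since any further summand of $HF^+$ would enlarge $\widehat{HF}$.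

**(LS)** *For each $\xi$ and all sufficiently large $m$, $H_*(A_\xi)\cong HF^+(Y_{\eta+m\nu}(K),\mathfrak t)$ as $\mathbb F[U]$-modules for some $\mathfrak t$.*

This is the large surgery theorem (Theorem 4.1 there). For an L-space $Y$ it can also be read off from the mapping cone theorem (Theorem 6.1 there), as follows. Let $\theta=\eta+m\nu$ and $\xi_s=\xi+s\theta$. That theorem says that $HF^+(Y_\theta(K),\mathfrak t)$ is the homology of the cone $X$ of a map $\bigoplus_sA_{\xi_s}\to\bigoplus_sB_{\xi_s}$. The components of the map are the projections $v_s\colon A_{\xi_s}\to B_{\xi_s}$ and $h_s\colon A_{\xi_s}\to C_{\xi_s}\{j\ge0\}\simeq B_{\xi_{s+1}}$.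

*For large $m$ one of the two maps is an equivalence.* Let $\chi\colon H_1(M)\to\mathbb Q$ be the homomorphism with $\chi(\nu)=1$. A generator $[x,i,j]$ of $C_{\xi_s}$ has
$$i-j=\chi(\xi-\xi(x))+s(m+\chi(\eta)).$$
Since there are finitely many $x$, for $m$ large $i-j$ is large and positive for all $s\ge1$, and large and negative for all $s\le-1$. So for $s\ge1$ no generator has $i<0\le j$, hence $A_{\xi_s}=B_{\xi_s}$ and $v_s$ is the identity. For $s\le-1$ no generator has $j<0\le i$, hence $A_{\xi_s}=C_{\xi_s}\{j\ge0\}$ and $h_s$ is a quasi-isomorphism. As $Y$ is an L-space, all $H_*(B_{\xi_s})$, and hence all $H_*(A_{\xi_s})$ with $s\ne0$, are $\mathcal T^+$.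

*The other map is a unit times a positive power of $U$.* Choose a reference structure over each of the finitely many $\mathfrak s\in\mathrm{Spin}^c(Y)$. Let $s\ge1$, write $\xi_s$ as (reference) $+\,k\nu$, and let $C$ be the complex of the reference structure. In $C$ the number $i-j$ takes finitely many values. So there is a $k_0$, the same for all references, such that for $k\ge k_0$ no generator has $i<0$ and $j\ge k$. For such $k$, $h_s$ becomes the quotient map $C\{i\ge0\}\to C\{j\ge k\}$. Its kernel $C\{i\ge0,j<k\}$ is finite dimensional, so the induced map $\mathcal T^+\to\mathcal T^+$ is nonzero, a unit times $U^{r_k}$. The map for $k+1$ is obtained by composing with the quotient map $C\{j\ge k\}\to C\{j\ge k+1\}$. Followed by the isomorphism $U\colon C\{j\ge k+1\}\to C\{j\ge k\}$, this quotient map is multiplication by $U$. Hence $r_{k+1}=r_k+1$, and $r_k\ge1$ for $k>k_0$. For $m$ large, $k>k_0$ for all $s\ge1$. Exchanging the roles of $i$ and $j$ gives the same for $(v_s)_*$, $s\le-1$.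

*Conclusion of (LS).* Let $X'\subset X$ be the subcomplex consisting of all $B_{\xi_s}$ and the $A_{\xi_s}$ with $s\ne0$. The induced map $\bigoplus_{s\ne0}H_*(A_{\xi_s})\to\bigoplus_sH_*(B_{\xi_s})$ is $J+L$. Here $J$ consists of $v_s$ for $s\ge1$, reaching $B_{\xi_s}$ with $s\ge1$, and of $h_s$ for $s\le-1$, reaching $B_{\xi_{s+1}}$ with $s+1\le0$. So $J$ is an isomorphism. $L$ consists of the remaining maps. Each component of $J^{-1}L$ is a unit times a positive power of $U$, and every element of $\mathcal T^+$ is killed by a power of $U$, so $J^{-1}L$ is locally nilpotent. Then $J+L=J(1+J^{-1}L)$ is bijective, and $X'$ is acyclic. So $H_*(X)\cong H_*(X/X')=H_*(A_\xi)$.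

**Proof of Lemma 6.** Fix $\mathfrak s$, a relative structure $\xi$ over it, and $C=C_\xi$. A generator with $i=0$, $j=k$ has $\xi(x)=\xi+k\nu$. So $\bigoplus_kH_*(C\{i=0,j=k\})$ is the part of $\widehat{HFK}(Y,K)$ over $\mathfrak s$, and we must show that it has dimension $1$. Since $Y$ is an L-space, $H_*(C\{j=k\})\cong\mathbb F$ for all $k$. For fixed $j$ there are finitely many generators, so $C\{j=k\}$ is finite dimensional.

**Step 1: positive surgeries bound the left part of a row.** Let $A_k=C\{i\ge0\text{ or }j\ge k\}\cong A_{\xi+k\nu}$. By (LS) and the hypothesis, $H_*(A_k)\cong\mathcal T^+$ for every $k$. Let $v\colon A_k\to A_{k+1}$ be the quotient map; its kernel is $C\{i<0,j=k\}$. Let $h\colon A_{k+1}\to A_k$ be the isomorphism $U\colon A_{k+1}\to C\{i\ge-1\text{ or }j\ge k\}$ followed by the quotient map to $A_k$. Then $h\circ v=U$. Indeed, on generators with $i<0$, $j=k$ the map $v$ vanishes, and $U$ leads to $i-1<0$, $j-1<k$, which is zero in $A_k$; on the others the equality is immediate. So $h_*v_*=U$ in $\mathbb F[[U]]$, and $v_*$ is a unit times $U^\epsilon$ with $\epsilon\in\{0,1\}$.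 Thus $v_*$ is surjective with kernel of dimension $\epsilon$, and the long exact sequence identifies $H_*(C\{i<0,j=k\})$ with this kernel:
$$\dim H_*(C\{i<0,j=k\})\le1\quad\text{for all }\xi,k. \tag{7}$$

**Step 2: negative surgeries bound the right part.** Large positive surgeries on $K\subset-Y$ are the orientation reversals of $Y_{\eta-m\nu}(K)$ with $m$ large, hence L-spaces; $-Y$ is an L-space too. The complexes for $(-Y,K)$ are the dual complexes, with $(i,j)$ negated. So the subquotient $\{i<0,j=k\}$ there is dual to $C\{i>0,j=-k\}$ here. Applying (7) to $(-Y,K)$ gives $\dim H_*(C\{i>0,j=k\})\le1$ for all $\xi,k$. Since $U$ carries $C\{i>0,j=k\}$ isomorphically to $C\{i\ge0,j=k-1\}$,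
$$\dim H_*(C\{i\ge0,j=k\})\le1\quad\text{for all }\xi,k. \tag{8}$$

**Step 3: exactly one part survives.** Consider the exact triangle of
$$0\to C\{i<0,j=k\}\to C\{j=k\}\to C\{i\ge0,j=k\}\to0 .$$
The middle homology has dimension $1$, the outer ones have dimension $\le1$ by (7) and (8), and the sum of the three dimensions is even. So exactly one outer term is nonzero. Hence $H_*(C\{i<0,j=k\})$ is either $0$ or maps isomorphically onto $H_*(C\{j=k\})$.

**Step 4: the row filtration jumps once.** Let $F_m=C\{i<m,j=0\}$, which $U^m$ identifies with $C\{i<0,j=-m\}$. By Step 3, each $H_*(F_m)$ is $0$ or maps isomorphically onto $H_*(C\{j=0\})\cong\mathbb F$. If $H_*(F_m)\ne0$, then $H_*(F_{m+1})\ne0$, since $F_m\to C\{j=0\}$ factors through $F_{m+1}$. Moreover $F_m=0$ for $m\ll0$ and $F_m=C\{j=0\}$ for $m\gg0$. So there is an $m_0$ with $H_*(F_m)=0$ for $m<m_0$ and $H_*(F_m)\cong\mathbb F$, compatibly with the inclusions, for $m\ge m_0$. Hence $H_*(C\{i=m,j=0\})=H_*(F_{m+1}/F_m)$ is $\mathbb F$ for $m=m_0-1$ and $0$ otherwise. As $U^m$ identifies $C\{i=m,j=0\}$ with $C\{i=0,j=-m\}$, the part of $\widehat{HFK}(Y,K)$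 over $\mathfrak s$ has dimension $1$. Sum over $\mathfrak s\in\mathrm{Spin}^c(Y)$. $\square$

**Application to $M_n$.** Let $a,b\ge1$ be coprime, $\nu=-a\mu+b\lambda$, $Y=M_n(\nu)$, and $K$ the core, whose meridian is $\nu$. Choose $\eta$ with $\nu\cdot\eta=1$. Since $a,b\ge1$, the class $\nu$ lies in the open cone spanned by $-\mu$ and $\lambda$. So for $|k|$ large, $\operatorname{sign}(k)(\eta+k\nu)$ lies in this open cone too, and it is primitive because $\nu\cdot(\eta+k\nu)=1$. By (6), $Y$ and all $Y_{\eta+k\nu}(K)=M_n(\eta+k\nu)$ with $|k|$ large are L-spaces. By Lemma 6, $K$ is Floer simple.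

**Application to Section 1.** There $\nu=l+2h=h+(l+h)$ lies in the open cone spanned by $h$ and $l+h$, all of whose primitive classes give L-spaces by Section 10. The same argument shows that the knot $K$ in the lens space of order $8$ is Floer simple. So it satisfies all hypotheses of the conjecture, and it is fibered.

## 15. The counterexamples, and the case $n=2$ in numbers

For coprime $a,b\ge1$, part 1 of the Theorem is (6), (4) and Section 14; part 2 was proved in Section 8; part 3 is Sections 13 and 9. So the conjecture is false.

Take $n=2$ and $a=b=1$. Then $e=3$, $g=I=5$, and the two recognized fillings are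
$$M_2(\infty)=S^2\big(\tfrac35,\tfrac{-1}2,\tfrac25\big),\qquad M_2(0)=S^2\big(\tfrac12,\tfrac{-5}{11},\tfrac13\big),$$
both with $|H_1|=25$. By (2), $\mu=5p+q$ and $\lambda=-5p+2q$ in $\mathbb Z\langle p\rangle\oplus(\mathbb Z/5)\langle q\rangle$, so $\nu=-\mu+\lambda=-10p+q$. Hence $q=10p$ in $H_1(Y)\cong\mathbb Z/50$, generated by $p$. The subgroup $\langle[K]\rangle=\langle5p,q\rangle=\langle5p\rangle$ has order $10$, and $[K]^\perp=\langle q\rangle=\langle10p\rangle$ has order $5$ and lies in it. The complement is irreducible, $Y$ is an L-space and $K$ is Floer simple. But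
$$H_1(\widetilde M)=\Lambda/(2-t+t^2+t^3+t^4-t^5+2t^6)$$
has dimension $6$ over $\mathbb Q$ and only $4$ over $\mathbb F_2$, so it is not a finitely generated abelian group, and $M_2$ does not fiber.
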